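# A Baire measurable probability measure outside the sequential closure of the finitely supported ones

## 1. Compact metric spaces: sampling at finitely many points

Throughout, $K$ is a compact Hausdorff space and $C(K)$ is the Banach space of continuous real-valued functions on $K$ with the sup norm. By the Riesz theorem, $M(K)=C(K)^*$ is the space of signed Radon measures on $K$. We write $\nu(f)=\int_K f\,d\nu$ and give $M(K)$ the weak$^*$ topology, so $\nu_n\to\nu$ weak$^*$ means $\nu_n(f)\to\nu(f)$ for each $f\in C(K)$. The set of Radon probability measures is $P(K)$, the Dirac measure at $t$ is $\delta_t$, and $\Delta_K=\{\delta_t:t\in K\}$. The convex hull $\mathrm{co}\Delta_K$ is the set of finitely supported probability measures.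

Can one compute $\int f\,d\mu$ by sampling $f$ at finitely many points, taking weighted averages, and passing to the limit along a sequence? On a metric space, yes.

**Proposition 1.** If $K$ is a compact metric space, then every $\mu\in P(K)$ is the weak$^*$ limit of a sequence in $\mathrm{co}\Delta_K$.

**Proof.** For each $n$, partition $K$ into finitely many nonempty Borel sets $E_1,\dots,E_p$ of diameter less than $1/n$, choose $x_i\in E_i$, and put $\mu_n=\sum_i\mu(E_i)\delta_{x_i}$. For $f\in C(K)$,
$$|\mu_n(f)-\mu(f)|\le\sum_i\int_{E_i}|f(x_i)-f(x)|\,d\mu(x)\le\sup\{|f(x)-f(y)|:\ \mathrm{dist}(x,y)<1/n\},$$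
and the right-hand side tends to $0$ because $f$ is uniformly continuous. $\square$

What changes for general $K$? One sequence of partitions served all $f$ at once, because a metric provides countably many scales. Without a metric, finitely supported measures are still weak$^*$ dense in $P(K)$, but only along nets. Sequences may be too short, even if we iterate. So we ask for a condition on $\mu$ that can replace metrizability.

## 2. Sequential closure and Baire measurability

**Definition.** For $A\subseteq M(K)$, the sequential closure $Seq(A)$ is the smallest subset of $M(K)$ that contains $A$ and is closed under limits of weak$^*$ convergent sequences. Equivalently, put $Seq^0(A)=A$, let $Seq^{\alpha+1}(A)$ be the set of limits of weak$^*$ convergent sequences in $Seq^\alpha(A)$, and take unions at limit ordinals; then $Seq(A)=Seq^{\omega_1}(A)$.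

Proposition 1 says that $Seq^1(\mathrm{co}\Delta_K)=P(K)$ for $K$ compact metric. (The inclusion $\subseteq$ holds because $P(K)$ is weak$^*$ closed.) Another example, in any $K$: a countable combination $\nu=\sum_nc_n\delta_{x_n}$ with $c_n\ge0$ and $\sum_n c_n=1$ lies in $Seq^1(\mathrm{co}\Delta_K)$. Indeed, with $s_N=\sum_{n\le N}c_n$, which is positive for large $N$, the normalized partial sums $s_N^{-1}\sum_{n\le N}c_n\delta_{x_n}$ converge to $\nu$ even in norm.

**Definition.** $C_p(K)$ is $C(K)$ with the topology of pointwise convergence on $K$. Its Baire $\sigma$-algebra $\mathrm{Ba}(C_p(K))$ is the smallest $\sigma$-algebra on $C(K)$ that makes every continuous function $C_p(K)\to\mathbb R$ measurable. A measure $\mu\in P(K)$ is $\mathrm{Ba}(C_p(K))$-measurable if the functional $f\mapsto\mu(f)$ is measurable for this $\sigma$-algebra.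

The evaluation $f\mapsto f(t)$ is continuous on $C_p(K)$, so every $\delta_t$ is measurable. But a continuous function on $C_p(K)$ need not be linear: $f\mapsto\max\{f(s),f(t)\}$ is continuous too. Keep this example in mind.

Elements of $\mathrm{co}\Delta_K$ are continuous on $C_p(K)$, and a pointwise limit of a sequence of measurable functions is measurable. A weak$^*$ limit is exactly a pointwise limit on $C(K)$. Hence every member of $Seq(\mathrm{co}\Delta_K)$ is $\mathrm{Ba}(C_p(K))$-measurable. The problem, from Antonio Avilés, Grzegorz Plebanek and José Rodríguez, "On Baire measurability in spaces of continuous functions" (arXiv:1208.2207, 2012), asks for the converse.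

**Problem.** If $\mu\in P(K)$ is $\mathrm{Ba}(C_p(K))$-measurable, must $\mu\in Seq(\mathrm{co}\Delta_K)$? Does this hold for every compact $K$?

For metric $K$ it does, by Proposition 1. There is a second easy case, on an arbitrary compact space, where we strengthen measurability to a little continuity.

**Proposition 2.** Let $L$ be compact and $\nu\in P(L)$. If the restriction of $\nu$ to the unit ball of $C(L)$ is continuous at $0$ for the topology of pointwise convergence, then $\nu\in Seq^1(\mathrm{co}\Delta_L)$.

**Proof.** Let $\varepsilon>0$. By continuity at $0$ there are a finite $F\subseteq L$ and $\eta>0$ such that $|\nu(f)|\le\varepsilon$ whenever $\|f\|\le1$ and $|f|\le\eta$ on $F$. In particular $|\nu(f)|\le\varepsilon$ if $\|f\|\le1$ and $f|_F=0$. If $H\subseteq L\setminus F$ is compact, Urysohn's lemma gives $f$ with $0\le f\le1$, $f=1$ on $H$ and $f=0$ on $F$, so $\nu(H)\le\nu(f)\le\varepsilon$. By inner regularity, $\nu(L\setminus F)\le\varepsilon$. Taking $\varepsilon=1/n$ for $n=1,2,\dots$, we see that $\nu$ is concentrated on the countable union of the corresponding finite sets. So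 $\nu$ is a countable convex combination of Dirac measures, and these lie in $Seq^1(\mathrm{co}\Delta_L)$ as we just saw. $\square$

One step up from continuity are pointwise limits of sequences of continuous functions. There the converse already breaks down.

**Theorem A.** There are a compact space $K$ with a countable dense set $T$ and a measure $\mu\in P(K)$ such that:

1. $\mu(f)=\lim_k\Phi_k(f)$ for every $f\in C(K)$, where each $\Phi_k:C_p(K)\to\mathbb R$ is continuous and depends only on the values of $f$ on a finite subset of $T$. In particular $\mu$ is $\mathrm{Ba}(C_p(K))$-measurable.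
2. $C(K)$ is a Grothendieck space: every weak$^*$ convergent sequence in $M(K)$ converges weakly.
3. $\mu(\{x\})=0$ for every $x\in K$.

Consequently $\mu\notin Seq(\mathrm{co}\Delta_K)$.

So the answer to the problem is no: the implication does not hold for every compact space. The construction is carried out in ZFC.

**Theorem B.** For the $K$ and $\mu$ of Theorem A:

* (a) $Seq(\mathrm{co}\Delta_K)=Seq^1(\mathrm{co}\Delta_K)=\{\sum_nc_n\delta_{x_n}:x_n\in K,\ c_n\ge0,\ \sum_nc_n=1\}$, and $\|\mu-\nu\|=2$ for all $\nu\in Seq(\mathrm{co}\Delta_K)$. Moreover $\mu\notin Seq(\{\nu\in M(K):\nu\perp\mu\})$.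
* (b) Every $\nu\in P(K)$ with $\nu\ll\mu$ is $\mathrm{Ba}(C_p(K))$-measurable and is not in $Seq(\mathrm{co}\Delta_K)$.
* (c) Baire class one is optimal: for an arbitrary compact $L$ and $\nu\in P(L)$, if $\nu$ restricted to the unit ball of $C(L)$ is continuous at $0$ for the topology of pointwise convergence, then $\nu\in Seq^1(\mathrm{co}\Delta_L)$.

Part (c) is Proposition 2, so it is already proved.

## 3. Grothendieck spaces and purely atomic measures

**Definition.** A Banach space $X$ is a Grothendieck space if every weak$^*$ convergent sequence in $X^*$ converges weakly, that is, against every element of $X^{**}$.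

For example, $C[0,1]$ is not Grothendieck: $\delta_{1/n}\to\delta_0$ weak$^*$, but the bounded functional $\nu\mapsto\nu(\{0\})$ on $M[0,1]$ takes the value $0$ on every $\delta_{1/n}$ and $1$ on $\delta_0$. On the positive side, we use the following published facts.

* **Grothendieck's theorem** (A. Grothendieck, *Canad. J. Math.* 5 (1953)). If $L$ is compact and extremally disconnected (closures of open sets are open), then $C(L)$ is a Grothendieck space. In particular $\ell_\infty(A)$ is one for every set $A$.
* **Schur's theorem.** Weakly null sequences in $\ell_1$ are norm null.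

Let $\ell_1(K)\subseteq M(K)$ be the set of purely atomic measures, that is, of the sums $\sum_nc_n\delta_{x_n}$ with $\sum_n|c_n|<\infty$. The next statement is how Grothendieck spaces enter; we use it only as a sufficient condition.

**Proposition 3.** If $C(K)$ is a Grothendieck space, then $Seq(\mathrm{co}\Delta_K)\subseteq\ell_1(K)$. In particular a nonzero measure vanishing on points is not in $Seq(\mathrm{co}\Delta_K)$.

**Proof.** $\ell_1(K)$ is a norm-closed linear subspace of $M(K)$, hence weakly closed by Hahn–Banach. If $\nu_n\in\ell_1(K)$ and $\nu_n\to\nu$ weak$^*$, then $\nu_n\to\nu$ weakly, so $\nu\in\ell_1(K)$. Thus $\ell_1(K)$ is closed under weak$^*$ limits of sequences. It contains $\mathrm{co}\Delta_K$, so it contains $Seq(\mathrm{co}\Delta_K)$. A nonzero measure vanishing on points is not purely atomic. $\square$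

So half of what we want is cheap: any diffuse probability on an extremally disconnected compact space escapes $Seq(\mathrm{co}\Delta_K)$. What is missing is a reason for such a measure to be Baire measurable, for which we want a formula for $\mu(f)$ in terms of finitely many values of $f$ at a time.

## 4. Why averages over finite sets cannot do it

The natural way to build in such a formula is to adjoin a countable discrete set $T=\bigcup_kT_k$, with $T_k$ finite and pairwise disjoint, and to let the values of $f$ on $T_k$ compute $\mu(f)$ approximately. The first thing to try is averaging. Let $u_k$ be the uniform probability on $T_k$, choose an algebra $\mathfrak A$ of subsets of $T$ containing all singletons and such that $\mu(A)=\lim_ku_k(A)$ exists for every $A\in\mathfrak A$, and let $K$ be the Stone space of $\mathfrak A$ with the measure induced by $\mu$. Then $T$ sits inside $K$ as a set of isolated points, and $u_k(f)\to\mu(f)$ for all simple functions over clopen sets, hence, by uniform density, for all $f\in C(K)$. So $\mu$ is measurable. But $u_k\in\mathrm{co}\Delta_K$, and the same line shows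 $\mu\in Seq^1(\mathrm{co}\Delta_K)$. The formula that makes $\mu$ measurable is also what puts it in the sequential closure.

The culprit is linearity, not the uniform weights. Suppose $\Phi:C_p(K)\to\mathbb R$ is linear and continuous. Then there are a finite $F\subseteq K$ and $\eta>0$ such that $|f|\le\eta$ on $F$ implies $|\Phi(f)|\le1$. If $f|_F=0$, then all multiples of $f$ satisfy the hypothesis, so $\Phi(f)=0$. Hence $\Phi(f)$ is a linear function of $f|_F$, which means that $\Phi$ is a finite linear combination of Dirac measures. If such $\Phi_k$ converge pointwise to $\mu$ and $C(K)$ is Grothendieck, then $\mu\in\ell_1(K)$ by the proof of Proposition 3. So under properties 2 and 3 the $\Phi_k$ of property 1 cannot all be linear.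

We therefore need *nonlinear* continuous functionals whose limit is linear. We shall integrate against set functions $\varphi_k$ on $T_k$ that are only subadditive. Two demands pull in opposite directions. On the sets of our algebra, $\varphi_k$ must become additive in the limit. Yet no sequence of genuine measures on the sets $T_k$ should be able to imitate it. We enforce the second demand by requiring that every measure $m$ on $T_k$ puts most of its mass on a set that is negligible for $\varphi_k$. For $\varphi_k=u_k$ this fails at once, by taking $m=u_k$.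

## 5. Submeasures on finite sets that no measure follows

**Step 1: one fiber.** The aim is a set function on a finite set with total value $1$ for which every measure is nearly carried by a small set. For $k\ge2$ let
$$S_k=\{s\subseteq\{1,\dots,k^2\}:|s|=k^2-k\},\qquad P_i=\{s\in S_k:i\in s\}\quad(1\le i\le k^2).$$
When do the sets $P_i$, $i\in J$, cover $S_k$? They fail to cover iff some $s\in S_k$ is disjoint from $J$, which is possible iff $k^2-|J|\ge k^2-k$, that is, iff $|J|\le k$. So they cover iff $|J|\ge k+1$. Since $k^2\ge k+1$, covers exist, and we may define for $B\subseteq S_k$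
$$\psi_k(B)=\frac1{k+1}\min\Big\{|J|:B\subseteq\bigcup_{i\in J}P_i\Big\}.$$

**Lemma 4.** $\psi_k$ is monotone and subadditive, $\psi_k(\emptyset)=0$, $\psi_k(S_k)=1$, and $\psi_k(P_i)\le\frac1{k+1}$. For every measure $m\ge0$ on $S_k$ there is $i$ with $m(P_i)\ge(1-\frac1k)m(S_k)$.

**Proof.** A cover of a set covers its subsets, and the union of a cover of $B$ and a cover of $B'$ covers $B\cup B'$; this gives monotonicity and subadditivity. The empty $J$ covers $\emptyset$, $J=\{i\}$ covers $P_i$, and $\psi_k(S_k)=1$ is the count above. For the last claim, each $s$ belongs to exactly $|s|=k^2-k$ of the sets $P_i$, so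
$$\sum_{i\le k^2}m(P_i)=\int|s|\,dm(s)=(k^2-k)\,m(S_k).$$
The largest of the $k^2$ terms is at least the average, $\frac{k^2-k}{k^2}m(S_k)=(1-\frac1k)m(S_k)$. $\square$

**Example ($k=2$).** $S_2$ consists of the six $2$-element subsets of $\{1,2,3,4\}$. Each $P_i$ has three elements and value $\frac13$. Two of them never suffice: $P_1\cup P_2$ misses $\{3,4\}$. Let $B=\{\{1,2\},\{3,4\}\}$ and let $B'$ be its complement. Covering $B$ takes two of the $P_i$. Covering $B'=\{\{1,3\},\{1,4\},\{2,3\},\{2,4\}\}$ also takes two: $J=\{1,2\}$ works, and no single index belongs to all four sets. So $\psi_2(B)+\psi_2(B')=\frac43>1=\psi_2(S_2)$, and $\psi_2$ is far from additive.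

**Step 2: many fibers.** If we used only the sets $S_k$, the limit measure would turn out to be a point mass (we check this in Section 6). To make it diffuse we take $2^k$ copies of $S_k$ and average. Let
$$\Omega_k=\{0,1\}^k,\qquad T_k=\Omega_k\times S_k,\qquad T=\bigcup_{k\ge2}T_k,$$
a disjoint union of finite sets. For $B\subseteq T$ and $w\in\Omega_k$ put $B_w=\{s\in S_k:(w,s)\in B\}$, and
$$\varphi_k(B)=2^{-k}\sum_{w\in\Omega_k}\psi_k(B_w).$$
Then $\varphi_k(B)$ depends only on $B\cap T_k$, $\varphi_k$ is monotone and subadditive, $\varphi_k(\emptyset)=0$ and $\varphi_k(T)=1$. Since $A\subseteq B\cup(A\triangle B)$ and vice versa,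
$$|\varphi_k(A)-\varphi_k(B)|\le\varphi_k(A\triangle B).\tag{1}$$

**Lemma 5.** For every measure $m\ge0$ on $T_k$ there is $B\subseteq T_k$ with $\varphi_k(B)\le\frac1{k+1}$ and $m(B)\ge(1-\frac1k)m(T_k)$.

**Proof.** For each $w\in\Omega_k$, Lemma 4 applied to $m$ on $\{w\}\times S_k$ gives $i(w)$ with $m(\{w\}\times P_{i(w)})\ge(1-\frac1k)m(\{w\}\times S_k)$. Put $B=\bigcup_w\{w\}\times P_{i(w)}$ and sum over $w$. Each fiber has $\psi_k(B_w)\le\frac1{k+1}$, so their average is at most $\frac1{k+1}$. $\square$

## 6. An algebra on which the submeasures become additive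

For $B\subseteq T$ let
$$d(B)=\limsup_k\varphi_k(B),\qquad I=\{B\subseteq T:d(B)=0\}.$$
The function $d$ is monotone and subadditive, so $I$ is an ideal of subsets of $T$. It contains every finite set $B$, since then $\varphi_k(B)=0$ for large $k$.

**Step 1: the sets on which nothing is lost.** We single out sets that are unions of full fibers, since on those $\varphi_k$ merely counts fibers. Let $\lambda$ be the product probability on $2^\omega$, and for $C\subseteq2^\omega$ clopen let
$$e(C)=\{(w,s)\in T:\ w^\frown000\ldots\in C\}.$$
Clearly $e$ is a Boolean homomorphism from $\mathrm{Clop}(2^\omega)$ to the subsets of $T$. For instance, if $C=\{x:x_0=1\}$, then $e(C)$ consists of the $(w,s)$ with $w_0=1$. If $C$ depends on the first $n$ coordinates and $k\ge n$, then $e(C)_w$ is $S_k$ or $\emptyset$ according to the first $n$ coordinates of $w$, and it is $S_k$ for exactly $2^k\lambda(C)$ of the words $w\in\Omega_k$. Hence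
$$\varphi_k(e(C))=\lambda(C)\ \text{ for }k\ge n,\qquad\text{so}\qquad d(e(C))=\lambda(C).\tag{2}$$

**Step 2: closing up.** We take all sets that can be approximated in $d$ by the sets $e(C)$:
$$\mathfrak A=\{A\subseteq T:\ \forall\varepsilon>0\ \exists C\in\mathrm{Clop}(2^\omega)\ \ d(A\triangle e(C))<\varepsilon\}.$$
This is an algebra of sets, because
$$d\big((A\cup B)\triangle e(C\cup D)\big)\le d(A\triangle e(C))+d(B\triangle e(D)),\qquad A^c\triangle e(C^c)=A\triangle e(C).$$
Also $I\subseteq\mathfrak A$: take $C=\emptyset$.

**Lemma 6.** For $A\in\mathfrak A$ the limit $\mu(A):=\lim_k\varphi_k(A)$ exists, and $\mu$ is a finitely additive probability on $\mathfrak A$. Moreover $\mu(A)=d(A)$, so $\mu(A)=0$ iff $A\in I$.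

**Proof.** If $d(A\triangle e(C))<\varepsilon$, then (1) and (2) give $\limsup_k|\varphi_k(A)-\lambda(C)|\le\varepsilon$. As $\varepsilon$ is arbitrary, $(\varphi_k(A))_k$ is Cauchy. The limit $\mu(A)$ equals $d(A)$ by definition of $d$, and
$$\mu(A)=\lim_j\lambda(C_j)\quad\text{whenever}\quad d(A\triangle e(C_j))\to0.\tag{3}$$
By $\varphi_k(T)=1$ we have $\mu(T)=1$, and $\mu\ge0$.

For additivity let $A,B\in\mathfrak A$ be disjoint, and choose clopen $C_j,D_j$ with $d(A\triangle e(C_j))\to0$ and $d(B\triangle e(D_j))\to0$. A point of $e(C_j)\cap e(D_j)$ is outside $A$ or outside $B$, so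
$$e(C_j)\cap e(D_j)\subseteq(e(C_j)\setminus A)\cup(e(D_j)\setminus B),$$
and by (2), $\lambda(C_j\cap D_j)=d(e(C_j\cap D_j))\to0$. Also $d((A\cup B)\triangle e(C_j\cup D_j))\to0$. Applying (3) three times,
$$\mu(A\cup B)=\lim_j\lambda(C_j\cup D_j)=\lim_j\big(\lambda(C_j)+\lambda(D_j)-\lambda(C_j\cap D_j)\big)=\mu(A)+\mu(B).\qquad\square$$

**Which sets are in $\mathfrak A$?** The set $\bigcup_{k\text{ even}}T_k$ is not, because $\varphi_k$ takes alternately the values $1$ and $0$ on it, contradicting Lemma 6. On the other hand, $\mathfrak A$ contains more than the sets equal to some $e(C)$ modulo $I$. Let $D_n=\{x:x_0=\dots=x_{n-1}=1,\ x_n=0\}$, and let $A$ be the set of $(w,s)\in T$ for which the first zero of $w^\frown000\ldots$ is at an even position. Then $A\triangle e(D_0\cup D_2\cup\dots\cup D_{2n})\subseteq e(\{x:x_0=\dots=x_{2n}=1\})$, and the latter has $d$-value $2^{-(2n+1)}$. So $A\in\mathfrak A$. Suppose that $d(A\triangle e(C))=0$, with $C$ depending on the first $m$ coordinates. Then $e(C)$ contains $e(D_n)$ for all $n\ge m$ or is disjoint from $e(D_n)$ for all $n\ge m$, while $A$ contains $e(D_n)$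 for even $n$ and is disjoint from it for odd $n$. So $A\triangle e(C)$ contains some $e(D_n)$, and $d(A\triangle e(C))\ge\lambda(D_n)>0$, a contradiction.

**Step 3: passing to a compact space.** We recall standard Stone duality. The Stone space $K$ of $\mathfrak A$ is the compact space of ultrafilters of $\mathfrak A$, with clopen sets $[A]=\{x\in K:A\in x\}$, $A\in\mathfrak A$. Simple functions over clopen sets are uniformly dense in $C(K)$ by Stone–Weierstrass. Consequently a finitely additive probability on $\mathfrak A$ defines a positive functional of norm $1$ on simple functions, which extends uniquely to $C(K)$, and so corresponds to a unique Radon probability. Let $\mu\in P(K)$ also denote the Radon probability with $\mu([A])=\mu(A)$ for $A\in\mathfrak A$.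

Identify $t\in T$ with the ultrafilter $\{A\in\mathfrak A:t\in A\}$. Since $\{t\}\in I\subseteq\mathfrak A$, and the only ultrafilter containing $\{t\}$ is this one, $[\{t\}]=\{t\}$, so $t$ is an isolated point of $K$. Moreover $[A]\cap T=A$, so every nonempty clopen set meets $T$, and $T$ is a countable dense subset of $K$. Finally $[F]=F$ for finite $F\subseteq T$.

**Property 3 of Theorem A.** For each $n$, the sets $[e(C)]$, with $C$ running through the $2^n$ cylinders determined by the first $n$ coordinates, partition $K$ into sets of measure $2^{-n}$. Hence $\mu(\{x\})\le2^{-n}$ for all $n$, and $\mu(\{x\})=0$ for every $x\in K$.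

**Two variants that fail.** These show what the ingredients are for. Let
$$U=\bigcup_{A\in I}[A],\qquad K_0=K\setminus U.$$
Every compact subset of $U$ lies in some $[A]$ with $A\in I$ (finitely many suffice, and $I$ is closed under finite unions), and $\mu([A])=0$. By inner regularity $\mu(U)=0$, so $\mu$ lives on $K_0$. The same argument applies in both variants.

First, drop the fibers: take $T_k=S_k$ and $\varphi_k=\psi_k$, with $2^\omega$ replaced by a single point, so that the only sets $e(C)$ are $\emptyset$ and $T$. Then $\mathfrak A=\{A:d(A)=0\text{ or }d(T\setminus A)=0\}$. Exactly one ultrafilter is disjoint from $I$, so $K_0$ is a single point $p$ and $\mu=\delta_p\in\mathrm{co}\Delta_K$.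

Second, do not close up: replace $\mathfrak A$ by the subalgebra $\mathfrak A'=\{A:\exists C\ d(A\triangle e(C))=0\}$. Modulo $I$ it is isomorphic to $\mathrm{Clop}(2^\omega)$, because $d(e(C))=\lambda(C)>0$ for $C\ne\emptyset$. So the corresponding $K_0'$ is homeomorphic to $2^\omega$, which is metrizable, and it carries the whole measure. By Proposition 1 the measure is the weak$^*$ limit of finitely supported probabilities on $K_0'$, hence it is in $Seq^1(\mathrm{co}\Delta_{K'})$ for the Stone space $K'$ of $\mathfrak A'$. The easy case comes back and destroys the example. Closing up in $d$ is what makes $K_0$ extremally disconnected, as we show in Section 8.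

## 7. Integrating against a submeasure

The aim of this section is property 1: we turn $\varphi_k$ into a continuous function on $C_p(K)$ and show that these functions converge to $\mu$.

**Step 1: the functionals.** For a function $f\ge0$ on $T_k$, or on $K$ and then restricted to $T_k$, put
$$\Phi_k(f)=\int_0^\infty\varphi_k(\{t\in T_k:f(t)>r\})\,dr.$$
The integrand is a decreasing step function vanishing for $r\ge\max_{T_k}f$. For instance, $\Phi_k(1_B)=\varphi_k(B)$. If $\varphi_k$ were a measure, this would be the ordinary integral; since it is not, $\Phi_k$ is in general not linear. For $k=2$, take the sets $B,B'$ of the example in Section 5 and let $\hat B=\Omega_2\times B$, $\hat B'=\Omega_2\times B'$; then $\Phi_2(1_{\hat B})+\Phi_2(1_{\hat B'})=\frac43$ while $\Phi_2(1_{T_2})=1$.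

**Step 2: continuity.** Monotonicity of $\varphi_k$ gives that $f\le g$ on $T_k$ implies $\Phi_k(f)\le\Phi_k(g)$. For a constant $c\ge0$ we have $\Phi_k(f+c)=\Phi_k(f)+c$, because for $0\le r<c$ the set $\{f+c>r\}$ is all of $T_k$, with value $1$, and for $r\ge c$ it is $\{f>r-c\}$. With $c=\max_{T_k}|f-g|$ we have $f\le g+c$ and $g\le f+c$ on $T_k$, so
$$|\Phi_k(f)-\Phi_k(g)|\le\max_{T_k}|f-g|\qquad(f,g\ge0).\tag{4}$$
For general $f\in C(K)$ put $\Phi_k(f)=\Phi_k(f^+)-\Phi_k(f^-)$. Since $|f^\pm-g^\pm|\le|f-g|$, (4) yields $|\Phi_k(f)-\Phi_k(g)|\le2\max_{T_k}|f-g|$. So $\Phi_k$ depends only on the values of $f$ on the finite set $T_k$, and it is continuous on $C_p(K)$.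

**Lemma 7.** $\Phi_k(f)\to\int_Kf\,d\mu$ for every $f\in C(K)$.

**Proof.** By the definition of $\Phi_k(f)$ through $f^+$ and $f^-$, it suffices to take $f\ge0$.

First let $f=\sum_{j=1}^pc_j1_{[A_j]}$ with $A_1\supseteq\dots\supseteq A_p$ in $\mathfrak A$ and $c_j>0$. Every nonnegative simple function over clopen sets has this form: if its nonzero values are $v_1<\dots<v_p$ and $v_0=0$, take $[A_j]=\{f\ge v_j\}$ and $c_j=v_j-v_{j-1}$. At $t\in T_k$ the value $f(t)$ is $c_1+\dots+c_i$, where $i$ is the largest index with $t\in A_i$ (and $f(t)=0$ if there is none). So for $c_1+\dots+c_{j-1}\le r<c_1+\dots+c_j$ we have $f(t)>r$ iff $t\in A_j$, and for $r\ge\sum_jc_j$ the set $\{f>r\}$ is empty. Integrating over $r$ and using Lemma 6,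
$$\Phi_k(f)=\sum_jc_j\varphi_k(A_j)\longrightarrow\sum_jc_j\mu(A_j)=\int f\,d\mu.$$

For a general $f\ge0$ in $C(K)$ choose a simple $g$ over clopen sets with $\|f-g\|$ small; replacing $g$ by $g^+$, we may take $g\ge0$. By (4),
$$\Big|\Phi_k(f)-\int f\,d\mu\Big|\le2\|f-g\|+\Big|\Phi_k(g)-\int g\,d\mu\Big|.$$
Let $k\to\infty$, and then let $\|f-g\|\to0$. $\square$

Notice where linearity of the limit comes from: $\varphi_k$ is far from additive, but sets such as $\hat B$, repeated in every $T_k$, are not what $\mathfrak A$ is made of. On $\mathfrak A$ the limit is additive by Lemma 6.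

**Property 1 of Theorem A.** By Lemma 7, $\mu$ is the pointwise limit of the continuous functions $\Phi_k$ on $C_p(K)$, and $\Phi_k(f)$ depends only on $f|_{T_k}$. In particular $\mu$ is $\mathrm{Ba}(C_p(K))$-measurable.

## 8. The two parts of $K$

Only property 2 remains. We split $K$ into the open set $U=\bigcup_{A\in I}[A]$ and the closed set $K_0=K\setminus U$, and show that each part is made of Grothendieck pieces. Note that $T\subseteq U$, since singletons are in $I$.

**Step 1: each piece $[A]$ of $U$.**

**Lemma 8.** For $A\in I$, restriction to $A$ is an isometric isomorphism of $C([A])$ onto $\ell_\infty(A)$. So $C([A])$ is a Grothendieck space.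

**Proof.** $A=[A]\cap T$ is dense in $[A]$, so restriction is isometric, and its range is complete, hence closed. Every $B\subseteq A$ belongs to $I\subseteq\mathfrak A$, so $1_B$ is the restriction of $1_{[B]}$. Therefore the range contains all finitely-valued functions on $A$, and these are dense in $\ell_\infty(A)$. Now use Grothendieck's theorem. $\square$

**Step 2: gathering countably many pieces into one.** A sequence of measures sees only countably many pieces, up to small errors, and we want to treat these together.

**Definition.** An ideal of subsets of a countable set is a P-ideal if for all $A_1,A_2,\dots$ in it there is $A$ in it such that every $A_j\setminus A$ is finite.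

The ideal of finite sets is a P-ideal (take $A=\emptyset$). The ideal of subsets of $\mathbb N\times\mathbb N$ contained in finitely many columns is not: with $A_j$ the $j$-th column, any $A$ in the ideal misses some column entirely, and $A_j\setminus A$ is infinite for that $j$.

**Lemma 9.** $I$ is a P-ideal.

**Proof.** Replacing $A_j$ by $A_1\cup\dots\cup A_j$, we may assume $A_j\subseteq A_{j+1}$. Choose $k_1<k_2<\dots$ with $\varphi_k(A_j)<2^{-j}$ for $k\ge k_j$. Define $A$ level by level: $A\cap T_k=A_i\cap T_k$ for $k_i\le k<k_{i+1}$, and $A\cap T_k=\emptyset$ for $k<k_1$. Then $\varphi_k(A)=\varphi_k(A_i)<2^{-i}$ for $k_i\le k<k_{i+1}$, so $d(A)=0$ and $A\in I$. If $k\ge k_j$, then $k_i\le k<k_{i+1}$ for some $i\ge j$, and $A_j\cap T_k\subseteq A_i\cap T_k=A\cap T_k$. So $A_j\setminus A\subseteq\bigcup_{k<k_j}T_k$, a finite set. $\square$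

**Step 3: the closed part $K_0$.** The points of $K_0$ are the ultrafilters of $\mathfrak A$ disjoint from $I$, so by Stone duality $K_0$ is homeomorphic to the Stone space of $\mathfrak A/I$. Stone spaces of complete Boolean algebras are extremally disconnected, so the next lemma and Grothendieck's theorem show that $C(K_0)$ is a Grothendieck space.

**Lemma 10.** $\mathfrak A/I$ is a complete Boolean algebra.

**Proof.** Write $A^\bullet$ for the class of $A$. By Lemma 6, $\mu$ induces a finitely additive $\bar\mu$ on $\mathfrak A/I$ that is strictly positive: $\bar\mu(a)=0$ only for $a=0$. Therefore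
$$\rho(A^\bullet,B^\bullet)=\bar\mu(A^\bullet\triangle B^\bullet)=d(A\triangle B)$$
is a metric on $\mathfrak A/I$.

*The metric $\rho$ is complete.* A Cauchy sequence converges if a subsequence does, so it suffices to treat $A_j\in\mathfrak A$ with $d(A_j\triangle A_{j+1})<2^{-j}$ for all $j$. We diagonalize as in Lemma 9. Choose $k_1<k_2<\dots$ with $\varphi_k(A_j\triangle A_{j+1})<2^{-j}$ for $k\ge k_j$, and let $A\cap T_k=A_i\cap T_k$ for $k_i\le k<k_{i+1}$ and $A\cap T_k=\emptyset$ for $k<k_1$. Fix $j$ and let $k\ge k_j$, say $k_i\le k<k_{i+1}$ with $i\ge j$. For each $l$ with $j\le l<i$ we have $k\ge k_l$, so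
$$\varphi_k(A_j\triangle A)=\varphi_k(A_j\triangle A_i)\le\sum_{j\le l<i}\varphi_k(A_l\triangle A_{l+1})\le\sum_{l\ge j}2^{-l}=2^{1-j}.$$
Hence $d(A_j\triangle A)\le2^{1-j}$. Given $\varepsilon>0$, choose $j$ with $2^{1-j}<\varepsilon/2$ and $C$ with $d(A_j\triangle e(C))<\varepsilon/2$; then $d(A\triangle e(C))<\varepsilon$. So $A\in\mathfrak A$, and $\rho(A_j^\bullet,A^\bullet)\to0$.

*Suprema exist.* The empty set has supremum $0$. A nonempty set has the same upper bounds as the set of finite joins of its elements, so it suffices to find the supremum of a nonempty upward directed $D\subseteq\mathfrak A/I$. Let $\sigma=\sup_D\bar\mu$. By directedness choose $a_1\le a_2\le\cdots$ in $D$ with $\bar\mu(a_j)>\sigma-2^{-j}$. For $i<j$ we have $\rho(a_i,a_j)=\bar\mu(a_j)-\bar\mu(a_i)<2^{-i}$, so $(a_j)$ is $\rho$-Cauchy. Let $a$ be its limit.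

We check that $a$ is an upper bound. Let $b\in D$ and choose $c_j\in D$ with $c_j\ge b$ and $c_j\ge a_j$. Since $b\setminus a\le(c_j\setminus a_j)\vee(a_j\setminus a)$,
$$\bar\mu(b\setminus a)\le\bar\mu(c_j)-\bar\mu(a_j)+\rho(a_j,a)\le2^{-j}+\rho(a_j,a)\to0.$$
By strict positivity $b\setminus a=0$, that is, $b\le a$.

We check that $a$ is the least one. If $c$ is an upper bound of $D$, then $a\setminus c\le(a\setminus a_j)\vee(a_j\setminus c)$ and $a_j\setminus c=0$, so $\bar\mu(a\setminus c)\le\rho(a,a_j)\to0$ and $a\le c$. Thus $a=\sup D$. $\square$

## 9. $C(K)$ is a Grothendieck space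

Here the pathology of the $\varphi_k$ is used. The difficulty is that $U$ is not itself one of the pieces $[A]$: a sequence of measures could spread its mass over all of $T$. Lemma 5 catches half of any such mass inside a single $B\in I$.

**Proposition 11.** Every weak$^*$ convergent sequence in $M(K)$ converges weakly.

**Proof.** Subtracting the limit, we may start with $\nu_n\to0$ weak$^*$, and must show $\nu_n\to0$ weakly. For a Borel set $E$ let $\nu|_E$ be the restriction of $\nu$ to $E$, regarded as a measure on $K$.

**Step 1: one $A\in I$ that, with $T$, carries everything in $U$.** By regularity, for all $n,m$ there is a compact $L\subseteq U$ with $|\nu_n|(U\setminus L)<1/m$. Finitely many sets $[A']$ with $A'\in I$ cover $L$, hence a single $[A_{n,m}]$ with $A_{n,m}\in I$ does. By Lemma 9 there is $A\in I$ such that every $A_{n,m}\setminus A$ is finite. Then $[A_{n,m}]\setminus[A]=[A_{n,m}\setminus A]=A_{n,m}\setminus A$ is a finite subset of $T$. So $U\setminus([A]\cup T)\subseteq U\setminus[A_{n,m}]$, and $|\nu_n|(U\setminus([A]\cup T))<1/m$ for all $m$. Therefore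
$$|\nu_n|\big(U\setminus([A]\cup T)\big)=0\quad\text{for all }n.$$

**Step 2: the part on $[A]$ is harmless.** Every $f\in C([A])$ extended by $0$ is continuous on $K$, because $[A]$ is clopen. So $\nu_n|_{[A]}\to0$ weak$^*$ in $M([A])$. By Lemma 8 it is weakly null in $M([A])$, and hence in $M(K)$, because the inclusion $M([A])\to M(K)$ is a bounded linear map. Put $\nu_n'=\nu_n-\nu_n|_{[A]}$, which is again weak$^*$ null. By Step 1, and since $K=U\cup K_0$,
$$\nu_n'=\tau_n+\kappa_n,\qquad\tau_n=\nu_n|_{T\setminus[A]}\ \text{concentrated on the countable set }T,\qquad\kappa_n=\nu_n|_{K_0}.$$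

**Step 3: $\|\tau_n\|\to0$.** For $t\in T$ the set $\{t\}$ is clopen and disjoint from $K_0$, so $\tau_n(\{t\})=\nu_n'(\{t\})\to0$. Consequently $|\tau_n|(F)\to0$ for every finite $F\subseteq T$. Suppose that $\|\tau_n\|\not\to0$. Then for some $\delta>0$ we have $\|\tau_n\|>2\delta$ for infinitely many $n$.

We run a gliding hump. Put $a_1=2$. Given $a_j$ (and $n_{j-1}$ if $j>1$), choose $n_j>n_{j-1}$ with $\|\tau_{n_j}\|>2\delta$ and $|\tau_{n_j}|(\bigcup_{k<a_j}T_k)<\delta/2$; this is possible because the union is finite. Then choose $a_{j+1}>a_j$ with $|\tau_{n_j}|(\bigcup_{k\ge a_{j+1}}T_k)<\delta/2$. With $F_j=\bigcup_{a_j\le k<a_{j+1}}T_k$ we get $|\tau_{n_j}|(F_j)\ge\delta$.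

Next we trap the humps. Every $k\ge2$ satisfies $a_j\le k<a_{j+1}$ for exactly one $j$. Apply Lemma 5 to $|\tau_{n_j}|$ on $T_k$: there is $B_k\subseteq T_k$ with
$$\varphi_k(B_k)\le\frac1{k+1},\qquad|\tau_{n_j}|(B_k)\ge\Big(1-\frac1k\Big)|\tau_{n_j}|(T_k)\ge\frac12|\tau_{n_j}|(T_k).$$
Let $B=\bigcup_{k\ge2}B_k$. Then $\varphi_k(B)=\varphi_k(B_k)\to0$, so $B\in I$. Summing over $a_j\le k<a_{j+1}$, we get
$$|\tau_{n_j}|(B)\ge\tfrac12|\tau_{n_j}|(F_j)\ge\tfrac\delta2\quad\text{for all }j.\tag{5}$$

Now we contradict (5). Let $h\in\ell_\infty(B)$. By Lemma 8, $h$ is the restriction of a function in $C([B])$; extend it by zero to $f\in C(K)$. Since $[B]\subseteq U$ is disjoint from $K_0$, $\kappa_n$ does not see $f$; since $[B]\cap T=B$, $\tau_n$ sees only $h$. So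
$$\sum_{t\in B}h(t)\,\tau_{n_j}(\{t\})=\int f\,d\nu'_{n_j}\longrightarrow0.$$
As $h\in\ell_\infty(B)=\ell_1(B)^*$ was arbitrary, $(\tau_{n_j}|_B)_j$ is weakly null in $\ell_1(B)$. By Schur's theorem it is norm null, contradicting (5). So $\|\tau_n\|\to0$.

**Step 4: the part on $K_0$.** Now $\kappa_n=\nu_n'-\tau_n\to0$ weak$^*$ in $M(K)$. By Tietze's theorem every function in $C(K_0)$ extends to a function in $C(K)$, so $\kappa_n\to0$ weak$^*$ in $M(K_0)$. By Lemma 10, $C(K_0)$ is Grothendieck, so $\kappa_n\to0$ weakly in $M(K_0)$, hence in $M(K)$.

Finally $\nu_n=\nu_n|_{[A]}+\tau_n+\kappa_n$ is a sum of a weakly null, a norm null and a weakly null sequence, so it is weakly null. $\square$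

## 10. The measure $\mu$ and its neighbors relative to $Seq(\mathrm{co}\Delta_K)$

**Proof of Theorem A.** The set $T$ is countable and dense in $K$. Property 3 was shown in Section 6, property 1 in Section 7, and property 2 is Proposition 11. By property 2 and Proposition 3, $Seq(\mathrm{co}\Delta_K)\subseteq\ell_1(K)$. By property 3 the probability $\mu$ vanishes on points, so $\mu\notin Seq(\mathrm{co}\Delta_K)$, although by property 1 it is $\mathrm{Ba}(C_p(K))$-measurable. The answer to the problem is negative. $\square$

**Proof of Theorem B (a).** Since $P(K)$ is weak$^*$ closed, Proposition 3 gives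
$$Seq(\mathrm{co}\Delta_K)\subseteq P(K)\cap\ell_1(K)=\Big\{\sum_nc_n\delta_{x_n}:x_n\in K,\ c_n\ge0,\ \sum_nc_n=1\Big\}.$$
In Section 2 we saw that each of these countable convex combinations lies in $Seq^1(\mathrm{co}\Delta_K)$, and $Seq^1(\mathrm{co}\Delta_K)\subseteq Seq(\mathrm{co}\Delta_K)$. So all three sets are equal. Each such $\nu$ is concentrated on a countable set, which is $\mu$-null by property 3. Thus $\nu\perp\mu$, and the distance between two mutually singular probabilities is $\|\mu-\nu\|=\|\mu\|+\|\nu\|=2$.

For the last claim, let $N=\{\nu\in M(K):\nu\perp\mu\}$. It is the kernel of the map that sends $\nu$ to its $\mu$-absolutely continuous part; by the Lebesgue decomposition this map is linear and does not increase norms. So $N$ is a norm-closed linear subspace, hence weakly closed, hence, by property 2, closed under weak$^*$ limits of sequences. Therefore $Seq(N)=N$, and $\mu\notin N$. $\square$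

**Proof of Theorem B (b).** Let $\nu=g\mu$ with $g\in L_1(\mu)$, and choose $g_j\in C(K)$ with $g_j\to g$ in $L_1(\mu)$. For $f\in C(K)$ we have $|\nu(f)-\int fg_j\,d\mu|\le\|f\|\int|g-g_j|\,d\mu$, so by Lemma 7
$$\nu(f)=\lim_j\int fg_j\,d\mu=\lim_j\lim_k\Phi_k(fg_j).$$
For fixed $j,k$ the function $f\mapsto\Phi_k(fg_j)$ depends continuously on the values of $f$ on the finite set $T_k$, so it is continuous on $C_p(K)$. Two pointwise limits of sequences preserve measurability, so $\nu$ is $\mathrm{Ba}(C_p(K))$-measurable. Since $\nu\ll\mu$, the probability $\nu$ vanishes on points, and by Proposition 3 it is not in $Seq(\mathrm{co}\Delta_K)$. $\square$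

**Theorem B (c)** is Proposition 2. Set beside Theorem A, it locates the threshold: pointwise continuity at $0$ on the unit ball forces a measure into $Seq^1(\mathrm{co}\Delta_L)$, on every compact $L$, while being the pointwise limit of a sequence of continuous functions on $C_p(K)$ does not even force it into $Seq(\mathrm{co}\Delta_K)$.
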